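\title{Almost nothing or almost everything: a dichotomy for bootstrap percolation in random geometric graphs}

\begin{abstract}
In the Bradonji\'c--Saniee model of bootstrap percolation on the Gilbert random geometric graph with mean degree $a\log n$, each vertex is infected at the start with probability $p$, and a vertex becomes infected once it has $\theta a\log n$ infected neighbors. We prove the conjecture of Falgas-Ravry and Sarkar that, for $a>1$ and $\theta\neq\frac{1+p}{2}$, with high probability either only $o(n)$ further vertices become infected or all but $o(n)$ vertices do. The result holds for every $a>0$ and with $n^{1-c}$ in place of $o(n)$. The main step shows that the infection cannot reach many vertices without filling a large ball. It sets a lower bound on the number of close pairs in the infected region, forced by the way the region grew, against an upper bound, forced by the fact that the region stopped growing.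
\end{abstract}

\section{Introduction}

\subsection{The model and the conjecture}

Let $\mathbb{T}_n=(\mathbb{R}/n^{1/2}\mathbb{Z})^2$ be the two-dimensional torus of area $n$. Fix $a>0$ and define $r$ by $\pi r^2=a\log n$. The Gilbert random geometric graph $G_{n,r}$ has as vertex set a Poisson point process $\mathcal{P}$ of intensity $1$ on $\mathbb{T}_n$, and two vertices are adjacent if their torus distance is less than $r$. There are about $n$ vertices, and a vertex has $a\log n$ neighbors on average. The expected number of isolated vertices is $ne^{-\pi r^2}=n^{1-a}$, which tends to zero exactly when $a>1$.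

The Bradonji\'c--Saniee model of bootstrap percolation on $G_{n,r}$ has two parameters $p,\theta\in[0,1]$. At time $0$ each vertex is infected independently with probability $p$; the set of infected vertices is $A_0$. At each time $t=1,2,\dots$, every vertex with at least $\theta a\log n$ neighbors in $A_{t-1}$ is added to $A_{t-1}$ to form $A_t$. Thus $\theta$ is the infection threshold measured as a fraction of the mean degree. We write
\[
A_\infty=\bigcup_{t\ge0}A_t,\qquad D=A_\infty\setminus A_0 ,
\]
so that $D$ is the set of vertices infected by the process itself. The parameters $a,p,\theta$ are fixed, and \emph{w.h.p.}\ means with probability $1-o(1)$ as $n\to\infty$.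

The value $\theta=\frac{1+p}{2}$ is special. A vertex on the edge of a fully infected half-plane has half of its neighbors infected for certain and a fraction $p$ of the other half infected from the start, a fraction $\frac{1+p}{2}$ in all. For $a>1$ two facts are known that make this precise.
\begin{itemize}
\item[(i)] If $\theta<\frac{1+p}{2}$, there is a constant $C=C(a,\theta,p)$ such that w.h.p., if all vertices of any ball of radius $Cr$ are infected (artificially or through the process), then all but $o(n)$ vertices eventually become infected.
\item[(ii)] If $\theta>\frac{1+p}{2}$, then for every constant $C>0$, w.h.p., even if one adversarially infects all vertices in a ball $B$ of radius $Cr$, only $o(n)$ additional vertices become infected in the process started from $A_0\cup(B\cap\mathcal{P})$.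
\end{itemize}
These facts describe what a large infected ball does. They do not say what happens when $\theta<\frac{1+p}2$ and no such ball ever appears. Falgas-Ravry and Sarkar \cite{FS} posed the following.

\medskip
\noindent\textbf{Conjecture} (almost no percolation/almost full percolation dichotomy). \emph{Let $(a,p,\theta)$ be fixed with $a>1$ and $\theta\ne\frac{1+p}{2}$. Then w.h.p.\ either $|A_\infty\setminus A_0|=o(n)$ or $|\mathcal{P}\setminus A_\infty|=o(n)$.}

\subsection{Results}

\begin{theorem}\label{thm:conj}
The conjecture holds: if $a>1$ and $\theta\neq\frac{1+p}{2}$, then w.h.p.\ $|D|=o(n)$ or $|\mathcal{P}\setminus A_\infty|=o(n)$.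
\end{theorem}

Theorem~\ref{thm:conj} is contained in the next theorem, whose proof uses neither (i) nor (ii).

\begin{theorem}\label{thm:strong}
Let $a>0$ and $\theta\neq\frac{1+p}{2}$. There is $c>0$ such that w.h.p.\ $|D|\le n^{1-c}$ or $|\mathcal{P}\setminus A_\infty|\le n^{1-c}$. More precisely, w.h.p.:
\begin{itemize}
\item[(a)] if $\theta>\frac{1+p}{2}$, then $|D|\le n^{1-c}$;
\item[(b)] if $\theta\le p$, then $|\mathcal{P}\setminus A_\infty|\le n^{1-c}$;
\item[(c)] if $p<\theta<\frac{1+p}{2}$, there is a constant $C'$ such that $|\mathcal{P}\setminus A_\infty|\le n^{1-c}$ if all vertices of some ball of radius $C'r$ lie in $A_\infty$, and $|D|\le n^{1-c}$ otherwise.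
\end{itemize}
\end{theorem}

The heart of the matter is the last clause of (c), which we isolate.

\begin{theorem}[Nucleation dichotomy]\label{thm:nucl}
Let $a>0$, $0\le p<\theta<1$ and $C>0$. There is $c>0$ such that w.h.p.\ either all vertices of some ball of radius $Cr$ lie in $A_\infty$, or $|D|\le n^{1-c}$.
\end{theorem}

Section~\ref{sec:idea} explains the method in a continuum caricature of the process. Section~\ref{sec:tiles} contains the probabilistic input for Theorem~\ref{thm:nucl}: most small squares contain the expected numbers of vertices. Section~\ref{sec:energy} turns the dynamics into two constraints on a planar set, and Section~\ref{sec:geom} proves a deterministic inequality which shows that the two constraints are incompatible. Section~\ref{sec:nucl} deduces Theorem~\ref{thm:nucl}, and Section~\ref{sec:growth} shows that a large infected ball spreads and completes the proof of Theorem~\ref{thm:strong}.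

\section{The continuum picture}\label{sec:idea}

\subsection{Rescaling and notation}

From now on all lengths are divided by $r$. The torus has side $\Lambda=\sqrt n/r$, the Poisson process has intensity
\[
\lambda=r^2=\frac{a}{\pi}\log n ,
\]
adjacency means distance less than $1$, the infection threshold is $\theta\pi\lambda$, and a ball of radius $Cr$ becomes a ball of radius $C$. We write $B(x,\rho)$ for the open disc, and $|\cdot|$ for area, length or cardinality, as the argument dictates. For a bounded measurable set $F\subset\mathbb{R}^2$ put
\[
f_F(z)=|F\cap B(z,1)|,\qquad \Phi(F)=\int_F f_F(x)\,dx=\iint_{F\times F}\mathbf{1}\{|x-y|<1\}\,dx\,dy .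
\]
So $f_F(z)$ is the area of $F$ within reach of $z$, and the \emph{energy} $\Phi(F)$ measures the ordered pairs of adjacent points of $F$. Always $f_F\le\pi$ and $\Phi(F)\le\pi|F|$. For $p<1$ put
\begin{equation}\label{eq:tau}
\tau=\pi\,\frac{\theta-p}{1-p},\qquad\text{so that}\qquad p\pi+(1-p)\tau=\theta\pi,\qquad \theta<\tfrac{1+p}{2}\iff\tau<\tfrac{\pi}{2}.
\end{equation}
Note that $\tau\le\pi$. One property of the process is used repeatedly. Since $\mathcal{P}$ is almost surely finite, $A_\infty=A_t$ for some $t$, and so \emph{a vertex with at least $\theta\pi\lambda$ neighbors in $A_\infty$ lies in $A_\infty$}.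

\subsection{What one expects, and the obstacle}

This subsection is a guide and is not used in the proofs. Pretend that every region contains exactly the expected numbers of points of $\mathcal{P}$ and of $A_0$, and suppose that all vertices in a region $F$ are infected while outside $F$ only $A_0$ is. A vertex at $z$ then has $\lambda\,(p\pi+(1-p)f_F(z))$ infected neighbors, and by \eqref{eq:tau} it becomes infected exactly when $f_F(z)\ge\tau$. If $\tau<0$, everything is infected at once. If $0<\tau<\frac\pi2$, nothing starts by itself, but a large disc looks like a half-plane from its boundary, where $f_F$ is close to $\frac\pi2$, so it grows. If $\tau>\frac\pi2$, not even a half-plane grows.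

In the real process a region of bounded area has atypical counts with probability $e^{-c\lambda}$, a negative power of $n$. Atypical regions may therefore exist, but they are polynomially rare. They act as seeds, and for $0<\tau<\frac\pi2$ one guesses that either some seed produces a large disc, or the influence of every seed stays local. What has to be excluded is a third scenario: a thin structure that spreads from rare seeds over a positive fraction of the torus, stops, and never contains a large disc. The fact that the final set has stopped growing does not exclude this.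

\begin{example}[Strips]\label{ex:strip}
Let $G(x)=\int_0^{\min(x,1)}2\sqrt{1-t^2}\,dt$ be the area of the part of the unit disc between a diameter and the parallel line at distance $x\ge0$. It is concave, $G(0)=0$, and it increases strictly up to $G(1)=\frac\pi2$. Let $0<b<1$ and let $F$ be the union of the strips $[3j,3j+b]\times\mathbb{R}$, $j\in\mathbb{Z}$. The gaps are wider than $2$, so a unit disc meets at most one strip, and a point $z$ at distance $x>0$ from $F$ has $f_F(z)=G(x+b)-G(x)\le G(b)$. If $G(b)<\tau<\frac\pi2$, then $F$ does not grow, it has density $b/3$, and it contains no disc of radius $\frac12$.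
\end{example}

What excludes the strips is their history. Suppose that $F$ was built point by point, all but a negligible part of it by the rule $f\ge\tau$. Each point $x$, when it was added, saw area at least $\tau$ of points added earlier. A pair of adjacent points is counted in this way only from its later point, while $\Phi$ counts it twice. So we have two constraints:
\begin{equation}\label{eq:two}
\Phi(F)\ge2\tau|F|\quad\text{(growth)},\qquad f_F\le\tau\ \text{ on }\partial F\quad\text{(stability)}.
\end{equation}
The first says that the average of $f_F$ over $F$ is at least twice its maximum on the boundary. In Example~\ref{ex:strip} this fails: a point of a strip at distance $x$ from its left edge has $f_F=G(x)+G(b-x)$, so the average over the strip is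
\[
\frac2b\int_0^bG(x)\,dx<2G(b)<2\tau .
\]
For a wide strip, on the other hand, the boundary value is $\frac\pi2$ and the average tends to $\pi$ as $b\to\infty$, so the factor $2$ is approached.

The computation compared $f_F(x)$ with the sum of the values of $f_F$ at the two ends of the horizontal chord through $x$. This comparison survives in general. For any set $F$ and any direction $u$, let $z_\pm(x)$ be the ends of the chord of $F$ through $x$ in direction $u$. Then the integral of $f_F(z_+(x))+f_F(z_-(x))$ over $F$ equals $\Phi(F)$ plus a nonnegative surplus (Lemma~\ref{lem:trans}), so stability gives $\Phi(F)\le2\tau|F|$ minus the surplus. The surplus is proportional to $|F|$ if most chords have bounded length, and this is so, on average over $u$, if $F$ does not nearly fill any large disc (Lemma~\ref{lem:vis}). Then \eqref{eq:two} is contradictory unless $|F|$ is comparable to the error terms, which come from the atypical regions.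

\section{Tiles}\label{sec:tiles}

Throughout, $K$ denotes a constant depending only on $p$ and $\theta$, and $K_*$ a constant that may depend on all fixed parameters, including $a$, $C$ and the mesh $\delta$ introduced below. Both may change from line to line. We take $n$ large, so that sets of bounded diameter on the torus have planar geometry, and we ignore null events such as a vertex on the boundary of a tile.

We use two textbook facts. First, $A_0$ is a Poisson process of intensity $p\lambda$, and the restrictions of the pair $(\mathcal{P},A_0)$ to disjoint regions are independent. Second, if $X$ is Poisson with mean $\nu$ and $t>0$, then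
\begin{equation}\label{eq:chernoff}
P(X\ge\nu+t)\le\exp\Big(-\frac{t^2}{2\nu+2t/3}\Big),\qquad P(X\le\nu-t)\le\exp\Big(-\frac{t^2}{2\nu}\Big).
\end{equation}

Let $p<1$ and $0<\delta\le\frac1{100}$. Put
\[
\varepsilon=\frac{(1-p)\delta}{2},\qquad s=\frac{\Lambda}{\lceil\Lambda/\delta\rceil}\in[\delta/2,\delta],
\]
identify the torus with $[0,\Lambda)^2$, and divide it into closed square \emph{tiles} of side $s$. We call $\partial[0,\Lambda]^2$ the \emph{cut}. A tile $Q$ is
\begin{itemize}
\item \emph{good} if $\big||\mathcal{P}\cap Q|-\lambda s^2\big|\le\varepsilon\lambda s^2$ and $\big||A_0\cap Q|-p\lambda s^2\big|\le\varepsilon\lambda s^2$, and \emph{bad} otherwise;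
\item \emph{regular} if every tile at torus distance at most $2$ from $Q$, including $Q$, is good;
\item \emph{admissible} if it is regular and at distance at least $4$ from the cut, and \emph{exceptional} otherwise.
\end{itemize}
Regularity makes neighborhood counts typical; staying away from the cut will let us work in the plane. Let $N_{\mathrm{bad}}$ and $N_{\mathrm{exc}}$ be the numbers of bad and of exceptional tiles.

\begin{lemma}\label{lem:event}
There are $c_0=c_0(a,p,\delta)\in(0,\frac14)$ and $K_*$ such that tiles are bad independently with probability at most $4n^{-3c_0}$, and such that the event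
\[
\mathcal{E}_\delta:\qquad N_{\mathrm{bad}}\le n^{1-c_0}\quad\text{and}\quad |\mathcal{P}\cap Q|\le K_*\log n\ \text{ for every tile }Q
\]
holds w.h.p. On $\mathcal{E}_\delta$ we have $N_{\mathrm{exc}}\le K_*n^{1-c_0}$, and the maximum degree $\Delta$ of the graph is at most $K_*\log n$.
\end{lemma}

\begin{proof}
Let $\mu=\lambda s^2$. Both counts in the definition of a good tile are Poisson with mean at most $\mu$, so \eqref{eq:chernoff} with $t=\varepsilon\mu$ bounds each of the four tails by $e^{-\varepsilon^2\mu/3}$, because $2+2\varepsilon/3\le3$. Since $\varepsilon^2\mu/3\ge\frac{\varepsilon^2\delta^2a}{12\pi}\log n$, we may take $c_0=\min(\frac15,\frac{\varepsilon^2\delta^2a}{36\pi})$. There are $\Lambda^2/s^2\le4n/(\lambda\delta^2)\le n$ tiles, so by Markov's inequality $P(N_{\mathrm{bad}}>n^{1-c_0})\le4n^{-2c_0}$. Taking $t=K_*\log n$ in \eqref{eq:chernoff} with $K_*$ large makes the upper tail at most $n^{-2}$, and a union bound over the tiles gives the second half of $\mathcal{E}_\delta$. A bad tile destroys the regularity of at most $K_*$ tiles, and at most $K_*\Lambda$ tiles are within distance $4$ of the cut,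 so $N_{\mathrm{exc}}\le K_*(N_{\mathrm{bad}}+\Lambda)\le K_*n^{1-c_0}$, as $\Lambda\le\sqrt n\le n^{1-c_0}$. Finally, a unit disc meets at most $K_*$ tiles.
\end{proof}

A tile has diameter $\sqrt2\,s<1.5\,\delta$. Hence
\begin{equation}\label{eq:cover}
\text{a tile that meets }B(x,\rho)\text{ is contained in }B(x,\rho+2\delta).
\end{equation}
We also note that $|B(x,1+2\delta)|\le\pi+13\delta$, that $|B(x,1)\setminus B(x,1-2\delta)|\le4\pi\delta\le13\delta$, and that the annulus with radii $1\pm j\delta$ has area $4\pi j\delta$.

\begin{lemma}[Local counts]\label{lem:counts}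
\begin{itemize}
\item[(a)] If $Q$ is good, then $(1-p)(1-\delta)\lambda s^2\le|(\mathcal{P}\setminus A_0)\cap Q|\le(1-p)(1+\delta)\lambda s^2$.
\item[(b)] If $x$ lies in a regular tile, then every tile meeting $B(x,1)$ is good, and
\[
\lambda(p\pi-25\delta)\le|A_0\cap B(x,1)|\le\lambda(p\pi+25\delta),\qquad|\mathcal{P}\cap B(x,1)|\le4\lambda .
\]
\item[(c)] If $x,y$ lie in the same regular tile, then $|\mathcal{P}\cap(B(x,1)\setminus B(y,1))|\le40\delta\lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Subtract the two estimates defining a good tile and use $2\varepsilon=(1-p)\delta$.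

(b) The tiles meeting $B(x,1)$ are within distance $1$ of the tile of $x$, so they are good, and by \eqref{eq:cover} their total area is at most $\pi+13\delta$. With $\varepsilon\le\delta/2$ this gives $|A_0\cap B(x,1)|\le(p+\varepsilon)(\pi+13\delta)\lambda\le(p\pi+15\delta)\lambda$ and $|\mathcal{P}\cap B(x,1)|\le(1+\varepsilon)(\pi+13\delta)\lambda\le4\lambda$. By \eqref{eq:cover} again, the tiles contained in $B(x,1)$ cover $B(x,1-2\delta)$, of area at least $\pi-13\delta$. If $p\ge\varepsilon$, then $|A_0\cap B(x,1)|\ge(p-\varepsilon)(\pi-13\delta)\lambda\ge(p\pi-15\delta)\lambda$. If $p<\varepsilon$, the claimed lower bound is negative.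

(c) A point of $B(x,1)\setminus B(y,1)$ is at distance between $1-1.5\delta$ and $1$ from $x$, so a tile containing it lies in the annulus about $x$ with radii $1\pm3\delta$, of area $12\pi\delta$. These tiles are good by (b), so they contain at most $(1+\varepsilon)12\pi\delta\lambda\le40\delta\lambda$ vertices.
\end{proof}

\section{Growth and stability of the set of full tiles}\label{sec:energy}

In this section $0\le p<\theta\le1$, so $p<1$ and $0<\tau\le\pi$. Call an admissible tile \emph{full} if all its vertices are in $A_\infty$, and \emph{partial} otherwise, and let $F$ be the union of the full tiles. It is a compact subset of $[0,\Lambda]^2\subset\mathbb{R}^2$ at distance at least $4$ from the cut, so within distance $4$ of $F$ the geometry of the torus and that of the plane agree. The following is the rigorous form of \eqref{eq:two}.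

\begin{proposition}\label{prop:energy}
Let $a>0$ and $0\le p<\theta\le1$. There are $\delta_0>0$ and $K$, depending only on $p$ and $\theta$, such that for $\delta\le\delta_0$ and $n$ large the following hold on $\mathcal{E}_\delta$.
\begin{itemize}
\item[(a)] \emph{Energy:} $\Phi(F)\ge(2\tau-K\delta)|F|-K_*n^{1-c_0}$.
\item[(b)] \emph{Size:} $|D|\le K_*\,(|F|+n^{1-c_0})\log n$.
\item[(c)] \emph{Exit:} $f_F(z)\le\tau+K\delta$ for every point $z$ of every partial tile.
\end{itemize}
\end{proposition}

The continuum picture had no partial tiles, and they are the difficulty: a priori most of $D$ could lie in tiles with an intermediate density of infection. The remedy is that a partial tile contains an uninfected vertex, which caps the number of $D$-neighbors of every vertex in the tile at essentially the number that such a vertex needed in order to be infected. Vertices in partial tiles therefore bring no more edges than they consume.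

\begin{proof}
Put $\Gamma=\pi(\theta-p)\lambda=(1-p)\tau\lambda$ and $\zeta=65\delta\lambda$, and let $\delta_0\le\frac1{100}$ be so small that $\zeta\le\Gamma/6$. This is where $\theta>p$ is used. The number $\Gamma$ is the typical shortfall of a vertex at time $0$, and $\lambda/\Gamma\le K$. Split $D$ into the sets $D_F$, $D_P$, $D_E$ of its vertices in full, partial and exceptional tiles, and let $m_F=|D_F|$, $m_P=|D_P|$. By Lemma~\ref{lem:event},
\begin{equation}\label{eq:DE}
|D_E|\le K_*n^{1-c_0}\log n,\qquad |D_E|\,\Delta\le K_*\lambda^2n^{1-c_0}.
\end{equation}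
All vertices of a full tile outside $A_0$ are in $D$, so by Lemma~\ref{lem:counts}(a)
\begin{equation}\label{eq:mF}
(1-p)(1-\delta)\lambda|F|\le m_F\le(1-p)(1+\delta)\lambda|F| .
\end{equation}

\emph{Growth.} Let $x\in D_F\cup D_P$ be infected at time $t\ge1$. It has at least $\theta\pi\lambda$ neighbors in $A_{t-1}$, of which at most $\lambda(p\pi+25\delta)$ are in $A_0$ by Lemma~\ref{lem:counts}(b). So at least $\Gamma-\zeta$ of them are vertices of $D$ infected strictly before $x$. An edge has at most one later endpoint, so $D$ spans at least $(\Gamma-\zeta)(m_F+m_P)$ edges.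

\emph{Stability.} Let $y\in\mathcal{P}\setminus A_\infty$ lie in an admissible tile. It has fewer than $\theta\pi\lambda$ neighbors in $A_\infty$ and at least $\lambda(p\pi-25\delta)$ in $A_0$, so
\begin{equation}\label{eq:stab}
|D\cap B(y,1)|\le\Gamma+25\delta\lambda .
\end{equation}
The tile of any $x\in D_P$ contains such a $y$, so by Lemma~\ref{lem:counts}(c) each $x\in D_P$ has at most $\Gamma+65\delta\lambda=\Gamma+\zeta$ neighbors in $D$.

\emph{Counting pairs.} Let $E_{FF},E_{FP},E_{PP}$ be the numbers of adjacent ordered pairs in $D_F\times D_F$, $D_F\times D_P$, $D_P\times D_P$. At most $2|D_E|\Delta$ adjacent ordered pairs in $D\times D$ involve $D_E$. Growth, stability and Lemma~\ref{lem:counts}(b) give, in this order,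
\begin{align}
2(\Gamma-\zeta)(m_F+m_P)&\le E_{FF}+2E_{FP}+E_{PP}+2|D_E|\Delta,\label{eq:c1}\\
E_{FP}+E_{PP}&\le(\Gamma+\zeta)\,m_P,\label{eq:c2}\\
E_{FF}+E_{FP}&\le4\lambda\,m_F.\label{eq:c3}
\end{align}
Inserting \eqref{eq:c2} and \eqref{eq:c3} into \eqref{eq:c1} and dropping $m_F$ on the left gives $(\Gamma-3\zeta)m_P\le4\lambda m_F+2|D_E|\Delta$, and since $\Gamma-3\zeta\ge\Gamma/2$,
\begin{equation}\label{eq:mP}
m_P\le\frac{8\lambda m_F+4|D_E|\Delta}{\Gamma}.
\end{equation}
Now (b) follows from $|D|=m_F+m_P+|D_E|$ together with \eqref{eq:DE}, \eqref{eq:mF} and \eqref{eq:mP}.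

For (a), bound $2E_{FP}+E_{PP}$ by $2(\Gamma+\zeta)m_P$ in \eqref{eq:c1}. The terms $2\Gamma m_P$ cancel, leaving $E_{FF}\ge2(\Gamma-\zeta)m_F-4\zeta m_P-2|D_E|\Delta$. By \eqref{eq:mP}, $4\zeta m_P\le K\delta\lambda m_F+3|D_E|\Delta$, because $16\zeta/\Gamma\le\frac{16}6$. Hence
\begin{equation}\label{eq:EFFlow}
E_{FF}\ge2\Gamma m_F-K\delta\lambda m_F-5|D_E|\Delta .
\end{equation}
To bound $E_{FF}$ from above, note that adjacent vertices of $D_F$ lie in full tiles $Q,Q'$ with $\operatorname{dist}(Q,Q')<1$, each containing at most $(1-p)(1+\delta)\lambda s^2$ vertices of $D$. The ordered pairs $(Q,Q')$ in which all points of $Q$ are within distance less than $1$ of all points of $Q'$ satisfy $\sum s^4\le\Phi(F)$. For the other pairs, some points of $Q$ and $Q'$ are at distance less than $1$ and some at distance at least $1$, so $Q'$ lies in the annulus with radii $1\pm3\delta$ about the center of $Q$; these pairs satisfy $\sum s^4\le12\pi\delta|F|$. Thus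
\[
E_{FF}\le(1-p)^2(1+\delta)^2\lambda^2\big(\Phi(F)+12\pi\delta|F|\big).
\]
In \eqref{eq:EFFlow} use $2\Gamma m_F\ge2\tau(1-p)^2(1-\delta)\lambda^2|F|$ and $m_F\le2\lambda|F|$ from \eqref{eq:mF}, and \eqref{eq:DE}. Dividing by $(1-p)^2(1+\delta)^2\lambda^2$ and using $(1-\delta)/(1+\delta)^2\ge1-3\delta$ gives (a).

For (c), let $z$ lie in a partial tile, which contains some $y\in\mathcal{P}\setminus A_\infty$. By \eqref{eq:cover} the full tiles contained in $B(y,1)$ cover $F\cap B(y,1-2\delta)$, so Lemma~\ref{lem:counts}(a) and \eqref{eq:stab} give
\[
(1-p)(1-\delta)\lambda\,|F\cap B(y,1-2\delta)|\le|D\cap B(y,1)|\le(1-p)\tau\lambda+25\delta\lambda .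
\]
Since $B(z,1)\subset B(y,1+2\delta)$ and the annulus with radii $1\pm2\delta$ has area $8\pi\delta$,
\[
f_F(z)\le\frac{\tau}{1-\delta}+\frac{25\delta}{(1-p)(1-\delta)}+8\pi\delta\le\tau+K\delta .\qedhere
\]
\end{proof}

When $\tau>\frac\pi2$ the energy bound alone is contradictory, and no geometry is needed.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
If $\theta>\frac{1+p}2$, then $p<1$, $p<\theta\le1$ and $2\tau-\pi>0$. Proposition~\ref{prop:energy}(a) and $\Phi(F)\le\pi|F|$ give $(2\tau-\pi-K\delta)|F|\le K_*n^{1-c_0}$ on $\mathcal{E}_\delta$. Choose $\delta\le\delta_0$ with $K\delta\le\tau-\frac\pi2$. Then $|F|\le K_*n^{1-c_0}$, and by part (b) $|D|\le K_*n^{1-c_0}\log n\le n^{1-c}$ for any fixed $c<c_0$ and $n$ large.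
\end{proof}

\section{An inequality between interior and boundary overlap}\label{sec:geom}

This section is deterministic. A \emph{tile} is now a closed square of the grid $s\mathbb{Z}^2$ in the plane, for an arbitrary $s>0$. If $F$ is a union of tiles, a \emph{border tile} of $F$ is a tile not contained in $F$ that shares an edge with a tile of $F$.

\begin{proposition}\label{prop:geom}
Let $\rho,\eta>0$ and $0<\tau\le\pi$. There are $c_1>0$ and $L\ge1$, depending only on $\rho,\eta,\tau$, with the following property. Let $s>0$, $\tau^*\ge0$, $N\ge0$, and let $F$ be a finite union of tiles of side $s$ such that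
\begin{itemize}
\item[(H1)] $|B(w,\rho)\setminus F|\ge\eta$ for all $w\in\mathbb{R}^2$;
\item[(H2)] $\Phi(F)\ge\tau|F|$;
\item[(H3)] $f_F\le\tau^*$ on all border tiles of $F$, with at most $N$ exceptions.
\end{itemize}
Then $\Phi(F)\le(2\tau^*-c_1)|F|+18\,sLN$.
\end{proposition}

That $c_1$ does not depend on $s$ is essential, since the gain $c_1$ must beat the errors $K\delta$ of Proposition~\ref{prop:energy}. Neither (H1) nor (H2) can be dropped. A square of side $R$ has $f_F\le\frac\pi2$ on its border tiles, because it lies in a half-plane through any point outside its interior, while $\Phi(F)\ge\pi(R-2)^2$; so $2\tau^*-\Phi(F)/|F|\to0$ as $R\to\infty$ with $\tau^*=\frac\pi2$. A single tile of small side $s$ has $\tau^*=s^2$ and $\Phi(F)/|F|=s^2$, so $2\tau^*-\Phi(F)/|F|=s^2\to0$ as $s\to0$.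

\subsection{Runs}

Let $S^1$ be the circle of unit vectors, $du$ arclength on it, and $\langle g\rangle=\frac1{2\pi}\int_{S^1}g(u)\,du$. For compact $F$, $x\in F$ and $u\in S^1$ let
\[
v(x,u)=\max\{L\ge0:\ x+\sigma u\in F\text{ for all }0\le\sigma\le L\}
\]
be the distance that one can see from $x$ in direction $u$ inside $F$. The \emph{$u$-run} of $x$ is the component of $x$ in the intersection of $F$ with the line $x+\mathbb{R}u$. It has length $v(x,u)+v(x,-u)$ and ends $z_\pm(x)=x\pm v(x,\pm u)u$. Each set $\{(x,u):v(x,u)\ge L\}$ is closed, so $v$, the run length and $z_\pm$ are Borel functions on $F\times S^1$; this covers all the measurability needed below.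

Now let $F$ be a finite union of tiles and let $u$ not be parallel to an axis. Write points as $x=ku^\perp+\sigma u$, where $u^\perp$ is a unit vector orthogonal to $u$, and let $\ell_k$ be the line with fixed $k$. For all but finitely many $k$ the line $\ell_k$ avoids the corners of the tiles of $F$. It then meets each such tile in a segment of positive length or not at all, so it carries finitely many runs, of positive length, and each end of a run is interior to an edge across which the line enters a border tile; see Figure~\ref{fig:runs}. We view a run on $\ell_k$ as an interval $I=[I^-,I^+]$ of values of $\sigma$. Two points with coordinates $(k,\sigma)$ and $(k',\sigma+h)$ are at distance less than $1$ exactly when $|h|<\omega(k-k')$, where $\omega(t)=\sqrt{\max(1-t^2,0)}$.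

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\foreach \i/\j in {0/0,1/0,2/0,0/1,1/1,2/1,3/2,4/2,5/2,5/1,4/0}
  \fill[gray!30] (\i,\j) rectangle ++(1,1);
\draw[gray!60,very thin] (-1,0) grid (7,3);
\draw (-1,-0.1) -- (7,3.1) node[right] {$u$};
\draw[ultra thick] (0,0.3) -- (3,1.5);
\draw[ultra thick] (4.25,2) -- (6,2.7);
\fill (1.4,0.86) circle (2pt) node[below] {$x$};
\fill (0,0.3) circle (2pt) node[above left] {$z_-(x)$};
\fill (3,1.5) circle (2pt) node[below right] {$z_+(x)$};
\end{tikzpicture}
\caption{A union $F$ of tiles (shaded) and a line in direction $u$. The line meets $F$ in two runs (thick). The run of $x$ has ends $z_-(x)$ and $z_+(x)$, where the line passes into tiles not in $F$.}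
\label{fig:runs}
\end{figure}

\subsection{The translation identity}

The smallest case is one interval $H=[0,\ell]$ on the real line, with $f_H(z)=|H\cap(z-1,z+1)|$ and $\Phi(H)=\int_Hf_H$. If $\ell\le1$, each end sees length $\ell$, so $\int_H(f_H(0)+f_H(\ell))\,dx=2\ell^2$, while $\Phi(H)=\ell^2$: the surplus is $\ell^2$. If $\ell\ge1$, each end sees length $1$, so the integral is $2\ell$, while $\Phi(H)=\int_{-1}^1(\ell-|h|)\,dh=2\ell-1$: the surplus is $1$. The surplus is positive, but per unit length it is small both for very short and for very long intervals, which is the one-dimensional shadow of (H2) and (H1). With several intervals, or several lines, one needs the interaction of two different intervals $I$ and $J$. Put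
\[
q^+=\tfrac12(|I|+|J|),\qquad q^-=\tfrac12\big||I|-|J|\big|,\qquad\gamma=\operatorname{mid}(J)-\operatorname{mid}(I),
\]
where $\operatorname{mid}$ is the midpoint. The ends of $I$ alone may see little of $J$, for instance when $J$ is short and sits near the middle of $I$; one has to treat the two intervals symmetrically.

\begin{lemma}\label{lem:two}
Let $I,J\subset\mathbb{R}$ be compact intervals of positive length. For all but finitely many $h\in\mathbb{R}$,
\begin{multline*}
|I|\big(\mathbf{1}\{I^-\in J-h\}+\mathbf{1}\{I^+\in J-h\}\big)+|J|\big(\mathbf{1}\{J^--h\in I\}+\mathbf{1}\{J^+-h\in I\}\big)\\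
=2\,|I\cap(J-h)|+2|h-\gamma|\,\mathbf{1}\{q^-<|h-\gamma|<q^+\}.
\end{multline*}
\end{lemma}

\begin{proof}
Exclude the values of $h$ for which an end of $I$ is an end of $J-h$. The midpoints of $I$ and $J-h$ are at distance $|h-\gamma|$. If $|h-\gamma|>q^+$, the intervals are disjoint and both sides vanish. If $|h-\gamma|<q^-$, they are nested: both ends of the shorter lie in the longer and no end of the longer lies in the shorter, so the left side is twice the shorter length, which is $2|I\cap(J-h)|$. If $q^-<|h-\gamma|<q^+$, they are staggered: exactly one end of each lies in the other, so the left side is $2q^+$, while $|I\cap(J-h)|=q^+-|h-\gamma|$.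
\end{proof}

For $\omega\ge0$ let
\[
g_\omega(I,J)=\int_{|h|<\omega}2|h-\gamma|\,\mathbf{1}\{q^-<|h-\gamma|<q^+\}\,dh\ \ge0 .
\]

\begin{lemma}[Translation identity]\label{lem:trans}
Let $F$ be a finite union of tiles, $u$ a direction not parallel to an axis, $\ell>0$, and let $H=H_u\subset F$ be the union of the $u$-runs of length at most $\ell$. Then
\[
\int_H\big(f_H(z_+(x))+f_H(z_-(x))\big)\,dx=\Phi(H)+S(u),\qquad S(u)=\frac12\iint\sum_{I,J}g_{\omega(k-k')}(I,J)\,dk\,dk',
\]
where the sum is over the runs $I\subset\ell_k$ and $J\subset\ell_{k'}$ of $H$.
\end{lemma}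

\begin{proof}
Write $\omega=\omega(k-k')$. The point of $\ell_k$ with coordinate $\sigma$ has $f_H=\int dk'\sum_J|\{|h|<\omega:\sigma\in J-h\}|$. All points of a run $I$ share the ends $I^\pm$, so the left side of the identity is
\[
\iint dk\,dk'\sum_{I,J}\int_{|h|<\omega}|I|\big(\mathbf{1}\{I^-\in J-h\}+\mathbf{1}\{I^+\in J-h\}\big)\,dh .
\]
Exchange the names $k\leftrightarrow k'$, $I\leftrightarrow J$ and replace $h$ by $-h$, which preserves the range $|h|<\omega$. The integrand becomes $|J|(\mathbf{1}\{J^--h\in I\}+\mathbf{1}\{J^+-h\in I\})$. Adding the two expressions and applying Lemma~\ref{lem:two} shows that twice the left side equals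
\[
2\iint dk\,dk'\sum_{I,J}\int_{|h|<\omega}|I\cap(J-h)|\,dh+2S(u).
\]
The triple integral is $\Phi(H)$, since $|I\cap(J-h)|$ is the measure of the $\sigma\in I$ with $\sigma+h\in J$.
\end{proof}

The identity also shows that $S$ is a Borel function of $u$, as the other two terms are. We need $S(u)$ to be large, and $g_\omega(I,J)$ only sees staggered positions. If the lengths are very different, $I$ and $J-h$ can be nested for all $|h|<\omega$, and then $g_\omega(I,J)=0$. For nearly equal lengths the nested range is short, and there is a definite gain.

\begin{lemma}\label{lem:gain}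
Let $\ell_1\ge1$, $|I|,|J|\le\ell_1$, $\big||I|-|J|\big|\le\frac1{10}$ and $|k-k'|\le\frac12$, and suppose that $I\cap(J-h_0)$ has nonempty interior for some $|h_0|\le\frac12$. Then $g_{\omega(k-k')}(I,J)\ge\frac1{200\ell_1^2}|I||J|$.
\end{lemma}

\begin{proof}
We have $\omega=\omega(k-k')\ge\sqrt3/2>0.86$, $q^-\le\frac1{20}$ and $|h_0-\gamma|<q^+$. Suppose first that $q^+\le\frac3{20}$. Every $h$ with $|h-\gamma|<q^+$ has $|h|<|h_0|+2q^+\le0.8<\omega$, so the constraint $|h|<\omega$ is vacuous and
\[
g_\omega(I,J)=2\int_{q^-}^{q^+}2t\,dt=2\big((q^+)^2-(q^-)^2\big)=2|I||J| .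
\]
Suppose now that $q^+>\frac3{20}$. Take the interval of length $\frac3{20}$ that starts at $h_0$ and points toward $\gamma$ (to the right if $h_0=\gamma$). It lies in $(\gamma-q^+,\gamma+q^+)$, and in $[-0.65,0.65]\subset(-\omega,\omega)$. Removing the points with $|h-\gamma|\le\frac1{20}$ leaves measure at least $\frac3{20}-\frac1{10}=\frac1{20}$, on which the integrand is at least $\frac1{10}$. So $g_\omega(I,J)\ge\frac1{200}$, and $|I||J|\le\ell_1^2$.
\end{proof}

\subsection{The visibility lemma}

In a fixed direction the runs of a set satisfying (H1) can all be long, as they are along a long piece of the strips in Example~\ref{ex:strip}. But from a point of a strip of width $b$ one sees distance $L$ only in the directions whose horizontal component is at most $b/L$, a set of measure $O(b/L)$. The next lemma says that (H1) always makes long sight lines rare on average over directions. For $x\in F$ let $U_L(x)=\{u\in S^1:v(x,u)\ge L\}$.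

\begin{lemma}[Visibility]\label{lem:vis}
Let $\rho,\eta>0$, let $F\subset\mathbb{R}^2$ be compact and satisfy \emph{(H1)}, and put $C_1=400\pi^3\rho^5/\eta^2$. If $0<\kappa\le1$ and $L\ge\max(\rho,72C_1/\kappa^2)$, then $\int_F|U_L(x)|\,dx\le\kappa|F|$.
\end{lemma}

Along a segment inside $F$ the complement of $F$ is absent, whereas its local density at scale $\rho$ is bounded below by (H1). So the difference $\psi$ between the indicator of the complement and its local average has a large integral along the segment. On the other hand $\psi$ has little mass at low frequencies, and integration along segments in all directions damps the high frequencies.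

\begin{proof}
\emph{Step 1: a bound for one square.} Let $Y$ be a square of side $L$ and $Y^*$ its closed $(L+\rho)$-neighborhood, of area at most $(3L+2\rho)^2\le25L^2$. Put $Z=Y^*\setminus F$, $\chi=\mathbf{1}_{B(0,\rho)}/(\pi\rho^2)$ and $\psi=\mathbf{1}_Z-\mathbf{1}_Z*\chi$. Let $x\in Y\cap F$, $u\in U_L(x)$ and $0\le\sigma\le L$. Then $x+\sigma u\in F$, so $\mathbf{1}_Z(x+\sigma u)=0$; and $B(x+\sigma u,\rho)\subset Y^*$, so (H1) gives $(\mathbf{1}_Z*\chi)(x+\sigma u)\ge\eta/(\pi\rho^2)$. Hence $|\int_0^L\psi(x+\sigma u)\,d\sigma|\ge\eta L/(\pi\rho^2)$, and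
\begin{equation}\label{eq:planch}
\Big(\frac{\eta L}{\pi\rho^2}\Big)^2\int_{F\cap Y}|U_L(x)|\,dx\le\int_{S^1}\int_{\mathbb{R}^2}\Big|\int_0^L\psi(x+\sigma u)\,d\sigma\Big|^2dx\,du .
\end{equation}
With $\hat\psi(\xi)=\int\psi(x)e^{-ix\cdot\xi}dx$, Plancherel's identity reads $\int|\psi|^2=(2\pi)^{-2}\int|\hat\psi|^2$, and the Fourier transform of $x\mapsto\int_0^L\psi(x+\sigma u)\,d\sigma$ is $\hat\psi(\xi)\int_0^Le^{i\sigma\xi\cdot u}d\sigma$. So the right side of \eqref{eq:planch} is $(2\pi)^{-2}\int|\hat\psi(\xi)|^2\,\mathfrak{m}(\xi)\,d\xi$, where
\[
\mathfrak{m}(\xi)=\int_{S^1}\Big|\int_0^Le^{i\sigma\xi\cdot u}d\sigma\Big|^2du\le\int_{S^1}\min\Big(L^2,\frac4{(\xi\cdot u)^2}\Big)du .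
\]
For $\xi\ne0$ the set $\{u:|u\cdot\xi|<t|\xi|\}$ has measure at most $2\pi t$: the measure is $4\arcsin t\le2\pi t$ for $t\le1$, and $2\pi$ for $t>1$. The layer-cake formula $\int g=\int_0^\infty|\{g>y\}|\,dy$ therefore gives
\[
\mathfrak{m}(\xi)\le\int_0^{L^2}\Big|\Big\{u:|u\cdot\xi|<\frac2{\sqrt y}\Big\}\Big|\,dy\le\int_0^{L^2}\frac{4\pi}{|\xi|\sqrt y}\,dy=\frac{8\pi L}{|\xi|}.
\]
Next, $\hat\psi=\hat{\mathbf{1}}_Z\,(1-\hat\chi)$, and $|1-\hat\chi(\xi)|\le\int\chi(x)|1-e^{-ix\cdot\xi}|\,dx\le\min(2,\rho|\xi|)$, so $|1-\hat\chi(\xi)|^2\le2\rho|\xi|$. This cancels the singularity of $\mathfrak{m}$, and by Plancherel again the right side of \eqref{eq:planch} is at most $16\pi\rho L|Z|\le400\pi\rho L^3$. Therefore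
\begin{equation}\label{eq:onesq}
\int_{F\cap Y}|U_L(x)|\,dx\le C_1L .
\end{equation}

\emph{Step 2: summation.} The bound \eqref{eq:onesq} is small compared with the area $L^2$ of $Y$, but we need it small compared with the area of $F$, which may be sparse. A point that sees far in many directions supplies the missing area. Partition the plane into squares $Y$ of side $L$. The points with $|U_L(x)|<\kappa/2$ contribute at most $\frac\kappa2|F|$ to the integral. The other points lie in \emph{active} squares, those containing some $x\in F$ with $|U_L(x)|\ge\kappa/2$. For such $x$, the set $F$ contains the segments of length $L$ from $x$ in the directions of $U_L(x)$, whose union has area at least $\frac\kappa2\cdot\frac{L^2}2$ in polar coordinates and lies in the $3\times3$ block $Y^{(3)}$ of squares around $Y$. So by \eqref{eq:onesq}, an active $Y$ has $\int_{F\cap Y}|U_L|\le\frac{4C_1}{\kappa L}|F\cap Y^{(3)}|$. Each square lies in $9$ blocks, so the active squares contribute at most $\frac{36C_1}{\kappa L}|F|\le\frac\kappa2|F|$.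
\end{proof}

If the $u$-run of $x$ is longer than $2L$, then $u\in U_L(x)$ or $-u\in U_L(x)$. So under the hypotheses of Lemma~\ref{lem:vis},
\begin{equation}\label{eq:long}
\big\langle\,|\{x\in F:\text{the $u$-run of $x$ is longer than }2L\}|\,\big\rangle\le\frac1{2\pi}\cdot2\kappa|F|=\frac\kappa\pi|F| .
\end{equation}

\subsection{Proof of Proposition~\ref{prop:geom}}

Discarding the runs longer than $\ell$ costs a multiple of $|F|$ that decays like $\ell^{-1/2}$ by \eqref{eq:long}, while the surplus that we can extract from the runs of length at most $\ell$ will decay like $\ell^{-3}$. With a single cutoff the loss would exceed the gain. We therefore use two cutoffs: the gain comes from runs of length at most $\ell_1$, and only runs longer than a much larger $\ell_2$ are discarded. The runs of intermediate length cost nothing, because every term $g_\omega(I,J)$ of the surplus is nonnegative. With $C_1$ as in Lemma~\ref{lem:vis}, choose in this order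
\begin{gather*}
\kappa_1=\frac\tau{10},\qquad L_1=\max\Big(1,\rho,\frac{72C_1}{\kappa_1^2}\Big),\qquad\ell_1=2L_1,\qquad c_2=\frac1{4400\,\ell_1^3},\qquad c_3=\frac{c_2\tau}{162},\\
\kappa_2=\frac{c_3}4,\qquad L=\max\Big(L_1,\frac{72C_1}{\kappa_2^2}\Big),\qquad\ell_2=2L,\qquad c_1=\frac{c_3}2 .
\end{gather*}
Both $\kappa_1$ and $\kappa_2$ lie in $(0,1)$, so by (H1) the bound \eqref{eq:long} holds for $(\kappa_1,L_1)$ and for $(\kappa_2,L)$. Let $H_u$ and $S(u)$ be as in Lemma~\ref{lem:trans} with $\ell=\ell_2$.

\emph{Step 1: $\langle S\rangle\ge c_3|F|$.} To meet the hypotheses of Lemma~\ref{lem:gain} we pair points that are close and whose runs have similar lengths. Partition the plane into square cells $X$ of side $\frac14$, of diameter less than $\frac12$. Let $F_X=F\cap X$, and let $F_X'(u)$ be the set of points of $F_X$ whose $u$-run has length at most $\ell_1$; these runs belong to $H_u$ since $\ell_1\le\ell_2$. Divide $[0,\ell_1]$ into at most $\lceil10\ell_1\rceil\le11\ell_1$ bins of width at most $\frac1{10}$, and let $X_i$ be the set of points of $F_X'(u)$ whose run length falls in bin $i$. For almost every $(x,y)\in X_i\times X_i$,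 the points $x$ and $y$ are interior to their runs $I\subset\ell_k$ and $J\subset\ell_{k'}$. Then $|k-k'|<\frac12$, and $h_0=(y-x)\cdot u$ has $|h_0|<\frac12$ and makes the $\sigma$-coordinate of $x$ an interior point of $I\cap(J-h_0)$. So $(I,J)$ satisfies the hypotheses of Lemma~\ref{lem:gain}. A fixed pair $(I,J)$ contributes to one bin only, and $\sum_X|I\cap X||J\cap X|\le|I||J|$. Hence, with $\sum'$ denoting the sum over pairs as in Lemma~\ref{lem:gain},
\[
\sum_X\sum_i|X_i|^2\le\iint{\sum_{I,J}}'|I||J|\,dk\,dk'\le200\ell_1^2\cdot2S(u).
\]
By the Cauchy--Schwarz inequality $|F_X'(u)|^2\le11\ell_1\sum_i|X_i|^2$, so $S(u)\ge c_2\sum_X|F_X'(u)|^2$.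

Now average over $u$. Let $q_X=\langle|F_X\setminus F_X'|\rangle$, so that $\sum_Xq_X\le\frac{\kappa_1}\pi|F|$ by \eqref{eq:long}. By Jensen's inequality and $|F_X|\le\frac1{16}$,
\[
\langle|F_X'|^2\rangle\ge(|F_X|-q_X)^2\ge|F_X|^2-\tfrac18q_X .
\]
It remains to see that $F$ is not spread too thinly over the cells, and this is the role of (H2). Two points at distance less than $1$ lie in cells whose row and column indices differ by at most $4$, so each cell interacts with at most $81$ cells, and $|F_X||F_{X'}|\le\frac12(|F_X|^2+|F_{X'}|^2)$ gives $\Phi(F)\le81\sum_X|F_X|^2$. Therefore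
\[
\langle S\rangle\ge c_2\Big(\frac{\Phi(F)}{81}-\frac{\kappa_1}{8\pi}|F|\Big)\ge c_2\tau\Big(\frac1{81}-\frac1{80\pi}\Big)|F|\ge\frac{c_2\tau}{162}|F|=c_3|F| ,
\]
where the last inequality holds because $80\pi>162$.

\emph{Step 2: the ends of runs.} Fix $u$ not parallel to an axis. For almost every $x\in H_u$, the end $z_+(x)$ is the point at which the line enters a border tile $Q'$. If $Q'$ is not one of the exceptions in (H3), then $f_{H_u}(z_+(x))\le f_F(z_+(x))\le\tau^*$. Let $Q'$ be an exception. The lines $\ell_k$ meeting $Q'$ form a set of $k$ of measure at most $\sqrt2\,s$. Each enters the convex set $Q'$ at one point, so it carries at most one run ending there, and a run of $H_u$ has length at most $2L$. So the points $x\in H_u$ with $z_+(x)$ an entry point of $Q'$ have measure at most $2\sqrt2\,sL$, and for them $f_{H_u}(z_+(x))\le\pi$. Reversing $u$ gives the same bounds for $z_-$. Since $4\sqrt2\pi<18$, Lemma~\ref{lem:trans} yields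
\[
\Phi(H_u)+S(u)\le2\tau^*|F|+18\,sLN .
\]

\emph{Step 3: restoring the long runs.} A pair counted by $\Phi(F)$ but not by $\Phi(H_u)$ has a point in $F\setminus H_u$, so $\Phi(F)\le\Phi(H_u)+2\pi|F\setminus H_u|$, and $\langle|F\setminus H_u|\rangle\le\frac{\kappa_2}\pi|F|$ by \eqref{eq:long}. Averaging over $u$ and using Steps 1 and 2,
\[
\Phi(F)\le(2\tau^*+2\kappa_2-c_3)|F|+18\,sLN=(2\tau^*-c_1)|F|+18\,sLN .
\]
This proves Proposition~\ref{prop:geom}. \qed

\section{Proof of the nucleation dichotomy}\label{sec:nucl}

\begin{proof}[Proof of Theorem~\ref{thm:nucl}]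
Let $0\le p<\theta<1$, so $0<\tau<\pi$. Put $\rho=C+1$ and $\eta=\frac{\pi(1-\theta)}2$, which is positive because $\theta<1$. Let $c_1,L$ be given by Proposition~\ref{prop:geom} for $\rho,\eta,\tau$, and $\delta_0,K$ by Proposition~\ref{prop:energy}. None of these depends on $\delta$, so we may fix $\delta\le\delta_0$ with
\begin{equation}\label{eq:delta}
K\delta\le\frac\tau2,\qquad3K\delta\le\frac{c_1}2,\qquad\Big(1-\frac\delta2\Big)\Big(\frac{\pi(1+\theta)}2-13\delta\Big)>\theta\pi .
\end{equation}
Work on $\mathcal{E}_\delta$ with $n$ large, let $F$ be the union of the full tiles, and suppose that no ball of radius $C$ has all its vertices in $A_\infty$.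

\emph{$F$ satisfies} (H1). Suppose that $|B(w,\rho)\setminus F|<\eta$ for some $w\in\mathbb{R}^2$, and let $y\in B(w,C)$. Then $B(y,1)\subset B(w,\rho)$, so $|F\cap B(y,1)|>\pi-\eta=\frac{\pi(1+\theta)}2$. In particular $y$ is within distance $1$ of $F$, hence lies in $[0,\Lambda]^2$ at distance at least $3$ from the cut. Thus $B(w,C)$ is also a ball of the torus. By \eqref{eq:cover}, the full tiles contained in $B(y,1)$ cover $F\cap B(y,1-2\delta)$, so
\begin{equation}\label{eq:area}
\text{the full tiles contained in }B(y,1)\text{ have total area at least }\tfrac{\pi(1+\theta)}2-13\delta .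
\end{equation}
They are good and all their vertices are in $A_\infty$. If $y$ is a vertex, it therefore has at least $(1-\varepsilon)\lambda\big(\frac{\pi(1+\theta)}2-13\delta\big)-1$ neighbors in $A_\infty$, which is at least $\theta\pi\lambda$ for $n$ large by \eqref{eq:delta} and $\varepsilon\le\delta/2$. So $y\in A_\infty$, and all vertices of $B(w,C)$ are in $A_\infty$, contrary to assumption.

\emph{$F$ is small.} If $\Phi(F)<\tau|F|$, Proposition~\ref{prop:energy}(a) gives $(\tau-K\delta)|F|\le K_*n^{1-c_0}$, so $|F|\le K_*n^{1-c_0}$ by \eqref{eq:delta}. Otherwise (H2) holds. A border tile of $F$ lies in $[0,\Lambda]^2$ and is not full, so it is partial or exceptional, and Proposition~\ref{prop:energy}(c) gives (H3) with $\tau^*=\tau+K\delta$ and $N=N_{\mathrm{exc}}\le K_*n^{1-c_0}$. Propositions~\ref{prop:energy}(a) and~\ref{prop:geom} combine to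
\[
(2\tau-K\delta)|F|-K_*n^{1-c_0}\le\Phi(F)\le(2\tau+2K\delta-c_1)|F|+18\,\delta LN_{\mathrm{exc}},
\]
so $\frac{c_1}2|F|\le(c_1-3K\delta)|F|\le K_*n^{1-c_0}$. In both cases Proposition~\ref{prop:energy}(b) gives $|D|\le K_*n^{1-c_0}\log n\le n^{1-c}$ for any fixed $c<c_0$ and $n$ large.
\end{proof}

\begin{remark}[No vacuous balls]
A ball without vertices satisfies the first alternative of Theorem~\ref{thm:nucl} trivially. If $C\ge1$, the ball can be required to contain a vertex: assume only that no ball of radius $C$ containing a vertex has all its vertices in $A_\infty$. By \eqref{eq:area} with $y=w$, the ball $B(w,C)\supset B(w,1)$ found in the proof contains a good tile, hence a vertex, and the contradiction stands.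
\end{remark}

\section{Growth from a ball and the remaining cases}\label{sec:growth}

\subsection{A large infected ball spreads}

\begin{proposition}\label{prop:growth}
Let $a>0$, $p<1$ and $\theta<\frac{1+p}2$. There are constants $C',c>0$ such that w.h.p., if all vertices of some ball of radius $C'$ are in $A_\infty$, then $|\mathcal{P}\setminus A_\infty|\le n^{1-c}$.
\end{proposition}

The plan is to move an infected disc of fixed radius $R_0$ in small steps through regions free of bad tiles, and to show that such regions form a connected network that covers almost everything and comes within bounded distance of every point. The first ingredient quantifies the statement that a large disc looks like a half-plane.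

\begin{lemma}\label{lem:overlap}
If $R\ge1$, $t\ge0$ and $|z-w|\le R+t$, then $|B(w,R)\cap B(z,1)|\ge\frac\pi2-\frac1R-2t$.
\end{lemma}

\begin{proof}
Let first $d=|z-w|\le R$, and take $z=0$, $w=(-d,0)$. A point $(x,y)$ lies in $B(w,R)$ if and only if $\phi(d)=x^2+y^2+2dx+d^2-R^2<0$. Let $(x,y)\in B(0,1)$ with $x\le-\frac1{2R}$. Then $\phi(0)<1-R^2\le0$ and $\phi(R)=x^2+y^2+2Rx<0$, and $\phi$ is convex, so $\phi(d)<0$. These points form a half-disc minus part of a strip of width $\frac1{2R}$ and height at most $2$, so their area is at least $\frac\pi2-\frac1R$. If $R<d\le R+t$, let $z'$ be the point of the segment from $w$ to $z$ at distance $R$ from $w$. Slicing by lines parallel to $z-z'$ gives $|B(z',1)\setminus B(z,1)|\le2t$, and the claim follows from the first case.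
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:growth}]
Let $\tau_+=\max(\tau,0)$ and $\alpha=\frac14(\frac\pi2-\tau_+)$, which is positive by \eqref{eq:tau}; this is the only use of $\theta<\frac{1+p}2$. Put $R_0=2/\alpha>2$ and $t=\alpha/2<1$. Let $\delta$ be small in terms of $p$ and $\theta$, as specified in the moving step; it is unrelated to the mesh in Section~\ref{sec:nucl}. Work on $\mathcal{E}_\delta$.

\emph{Moving step. If all tiles meeting $B(w,R_0+2)$ are regular and all vertices in $B(w,R_0)$ are in $A_\infty$, then all vertices in $B(w',R_0)$ are in $A_\infty$ whenever $|w'-w|\le t$.} It suffices to treat a vertex $y\in B(w,R_0+t)$. Lemma~\ref{lem:overlap} with $R=R_0-2\delta\ge R_0/2$ and $t+2\delta$ in place of $t$ gives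
\[
|B(w,R_0-2\delta)\cap B(y,1)|\ge\frac\pi2-\alpha-\alpha-4\delta=\tau_++2\alpha-4\delta ,
\]
so $B(w,R_0-2\delta)\cap B(y,1-2\delta)$ has area at least $\tau_++2\alpha-17\delta$. By \eqref{eq:cover} the tiles meeting this set lie in $B(w,R_0)\cap B(y,1)$; they are good and all their vertices are in $A_\infty$. Count their vertices outside $A_0$ by Lemma~\ref{lem:counts}(a), and the vertices of $A_0\cap B(y,1)$ by Lemma~\ref{lem:counts}(b), which applies since the tile of $y$ is regular. The number of neighbors of $y$ in $A_\infty$ is at least
\[
(1-p)(1-\delta)\lambda(\tau_++2\alpha-17\delta)+\lambda(p\pi-25\delta)-1\ge\lambda\big(\theta\pi+2(1-p)\alpha-K\delta\big)-1,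
\]
because $(1-p)\tau_++p\pi\ge\theta\pi$. If $K\delta\le(1-p)\alpha$ and $n$ is large, this is at least $\theta\pi\lambda$, so $y\in A_\infty$.

\emph{Clean squares.} Let $R_1=R_0+7$ and divide the torus into closed squares of side $X=\Lambda/\lfloor\Lambda/R_1\rfloor\in[R_1,2R_1]$. A square is \emph{clean} if no bad tile is within distance $R_1$ of it. If $w$ lies in a clean square and a tile meets $B(w,R_0+2)$, then every tile within distance $2$ of that tile is within distance $R_0+5<R_1$ of $w$, hence good. So the first hypothesis of the moving step holds at every point of a clean square. Consequently, if all vertices in $B(w,R_0)$ are in $A_\infty$ and $w'$ is joined to $w$ by a path inside the union of the clean squares, then all vertices in $B(w',R_0)$ are in $A_\infty$: follow the path in steps of length at most $t$.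

\emph{Unclean squares do not cluster.} Bad tiles may exist, so we must route around them. The $R_1$-neighborhood of a tile has width at most $\delta+2X<3X$, so it meets at most four rows and four columns of squares, and a bad tile makes at most $16$ squares unclean. Choose an integer $M\ge1$ with $3c_0(M+1)>1$, and put $M'=16M$ and $b=M'+2$. A \emph{block} is any $b\times b$ array of squares. At most $K_*$ tiles are within distance $R_1$ of a given block, they are bad independently with probability at most $4n^{-3c_0}$, and there are at most $n$ blocks. So the expected number of blocks with more than $M$ bad tiles within distance $R_1$ is at most $K_*n^{1-3c_0(M+1)}=o(1)$. Hence w.h.p.\ every block contains at most $M'$ unclean squares, and we assume this from now on.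

\emph{The skeleton.} Each block has at least $b-M'=2$ rows (of length $b$) consisting of clean squares, and at least two such columns. Their union, the \emph{skeleton} of the block, is connected, since every row of the block meets every column. A block and its translate by one square horizontally share $b-1=M'+1$ columns, at least one of which is clean and so belongs to both skeletons. For vertical translates the same holds with rows. Therefore the union $\mathcal{S}$ of all skeletons is a connected union of clean squares. If a square is not in $\mathcal{S}$, then a block containing it contains an unclean square, for otherwise the whole block would be its own skeleton. So it is within $b$ rows and $b$ columns of an unclean square, and at most $(2b)^2\cdot16N_{\mathrm{bad}}$ squares are not in $\mathcal{S}$.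

\emph{Conclusion.} Let $C'=R_0+4(b+1)R_1$, and suppose that all vertices of a ball of radius $C'$ are in $A_\infty$. The concentric ball of radius $C'-R_0\ge2(b+1)X$ contains an axis-parallel square of side $(b+1)X$, hence a whole block, hence a point $w\in\mathcal{S}$, and $B(w,R_0)$ lies in the given ball. Moving along $\mathcal{S}$, we find that every vertex in $\mathcal{S}$ is in $A_\infty$. On $\mathcal{E}_\delta$ the other squares contain at most $K_*N_{\mathrm{bad}}\log n\le n^{1-c}$ vertices, for any fixed $c<c_0$ and $n$ large.
\end{proof}

\subsection{The boundary case $\theta=p$}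

When $\theta=p$ a typical vertex is on the verge of infection at time $0$, and a slight excess of $A_0$ over a bounded region infects all of it. An excess by a factor $1+\xi$ costs probability about $e^{-O(\xi^2\lambda)}$, which is an arbitrarily small power of $n$.

\begin{lemma}\label{lem:seed}
Let $a>0$, $\theta=p\in(0,1)$ and $C>0$. W.h.p.\ all vertices of some ball of radius $C$ are in $A_1$.
\end{lemma}

\begin{proof}
Let $W=2C+2$. The torus contains $\lfloor\Lambda/W\rfloor^2\ge n^{3/4}$ squares of side $W$ with disjoint interiors. Divide each into $m^2$ subsquares of side $s'=W/m$, where the constant $m$ is so large that $s'<\frac1{20}$ and $12.5\,W^2p\,\frac a\pi\,s'^2\le\frac14$. Put $\mu=p\lambda s'^2$ and $\xi=5s'$, and call a square \emph{rich} if each of its subsquares contains at least $(1+\xi)\mu$ points of $A_0$.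

Let $j=\lceil(1+\xi)\mu\rceil=(1+\xi')\mu$, so $\xi\le\xi'\le\xi+1/\mu$. Stirling's bound $j!\le e\sqrt j\,(j/e)^j$ shows that a Poisson variable of mean $\mu$ equals $j$ with probability at least $(e\sqrt j)^{-1}\exp(-\mu\,\varphi(\xi'))$, where $\varphi(x)=(1+x)\log(1+x)-x$. Since $\varphi(0)=\varphi'(0)=0$ and $\varphi''(x)=\frac1{1+x}\le1$ for $x\ge0$, we have $\varphi(\xi')\le\xi'^2/2$, and the probability is at least $\exp(-\mu\xi^2/2-O(\log\mu))$ as $\mu\to\infty$. The $m^2$ counts are independent and $m^2\mu\xi^2/2=12.5\,W^2p\lambda s'^2\le\frac14\log n$. So a square is rich with probability at least $n^{-1/4}e^{-O(\log\log n)}\ge n^{-1/2}$, independently of the others, and the probability that no square is rich is at most $(1-n^{-1/2})^{n^{3/4}}=o(1)$.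

Let $w$ be the center of a rich square and $y$ a vertex in $B(w,C)$. Then $B(y,1)$ lies in the square, and the subsquares contained in $B(y,1)$ cover $B(y,1-2s')$. So $y$ has at least $(1+5s')(1-2s')^2p\pi\lambda-1$ neighbors in $A_0$. Since $(1+5s')(1-2s')^2\ge(1+5s')(1-4s')=1+s'-20s'^2>1$, this is at least $p\pi\lambda=\theta\pi\lambda$ for $n$ large, and $y\in A_1$.
\end{proof}

\subsection{Proof of Theorems~\ref{thm:strong} and~\ref{thm:conj}}

Part (a) of Theorem~\ref{thm:strong} was proved in Section~\ref{sec:energy}.

For part (b) let $\theta\le p$. If $p=1$, then $A_0=\mathcal{P}$, and if $\theta=0$, then $A_1=\mathcal{P}$. Let $0<\theta<p<1$ and fix $\delta\le\frac1{100}$ with $25\delta<\pi(p-\theta)$. By Lemma~\ref{lem:counts}(b), a vertex in a regular tile has at least $\lambda(p\pi-25\delta)-1\ge\theta\pi\lambda$ neighbors in $A_0$ for $n$ large, so it lies in $A_1$. On $\mathcal{E}_\delta$ the other tiles, being exceptional, contain at most $K_*n^{1-c_0}\log n\le n^{1-c}$ vertices for fixed $c<c_0$. Finally, if $\theta=p\in(0,1)$, then $\theta<\frac{1+p}2$, and Lemma~\ref{lem:seed} with $C=C'$ supplies the ball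 required by Proposition~\ref{prop:growth}.

For part (c) let $p<\theta<\frac{1+p}2$; then $p<1$ and $\theta<1$. Take $C'$ from Proposition~\ref{prop:growth}, apply Theorem~\ref{thm:nucl} with $C=C'$, and let $c$ be the smaller of the two exponents. W.h.p.\ both conclusions hold. If all vertices of some ball of radius $C'$ (that is, $C'r$ in the original units) are in $A_\infty$, then $|\mathcal{P}\setminus A_\infty|\le n^{1-c}$ by Proposition~\ref{prop:growth}; otherwise $|D|\le n^{1-c}$ by Theorem~\ref{thm:nucl}.

The three parts cover all $(p,\theta)$ with $\theta\ne\frac{1+p}2$, and the value of $a>0$ entered only through the constants $c_0$, $c$, $C'$, $m$ and $K_*$. This proves Theorem~\ref{thm:strong}, and Theorem~\ref{thm:conj} follows since $n^{1-c}=o(n)$. \qed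

\begin{remark}
A reader who wants only Theorem~\ref{thm:conj} and accepts facts (i) and (ii) can shorten the argument. Fact (i) replaces Proposition~\ref{prop:growth} in the cases $\theta=p$ and $p<\theta<\frac{1+p}2$. Fact (ii) gives the case $\theta>\frac{1+p}2$: for a fixed ball $B$ of radius $r$, which w.h.p.\ contains $O(\log n)$ vertices, $A_\infty$ is contained by monotonicity in the final set of the process started from $A_0\cup(B\cap\mathcal{P})$, so $|D|=o(n)$.
\end{remark}

\begin{remark}
The hypothesis $\theta\ne\frac{1+p}2$ was used once on each side: $2\tau>\pi$ makes the energy bound exceed the trivial bound $\Phi(F)\le\pi|F|$, and $\tau<\frac\pi2$ gives the margin $\alpha>0$ in the moving step. Theorem~\ref{thm:nucl} does not need it, but at $\tau=\frac\pi2$ both margins vanish and the arguments above say nothing about what a large infected ball does.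
\end{remark}

\begin{thebibliography}{9}
\bibitem{FS} Victor Falgas-Ravry and Amites Sarkar, \emph{Bootstrap percolation in random geometric graphs}, arXiv:2110.12166 (2021).
\end{thebibliography}
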